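# Transitive hyperbolic graphs that are not quasi-isometric to any group

## 1. Guessing that a transitive hyperbolic graph is always a group

Distances in graphs are path distances with edges of length 1, and maps between graphs are considered on vertices. Recall that a geodesic space is $\delta$-hyperbolic if every side of every geodesic triangle lies in the $\delta$-neighborhood of the other two. A map $f:X\to Y$ is an $(L,C)$-quasi-isometric embedding if
$$L^{-1}d(x,y)-C\le d(f(x),f(y))\le L\,d(x,y)+C ,$$
and a quasi-isometry if moreover every point of $Y$ is within $C$ of $f(X)$. We write "qi" for quasi-isometry, quasi-isometric.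

**Definition.** A connected graph $X$ of finite valence is *$\delta$-hyperbolike* if it is $\delta$-hyperbolic and $\mathrm{Aut}(X)$ acts transitively on its vertices. It is *hyperbolike* if it is $\delta$-hyperbolike for some $\delta\ge0$.

The Cayley graph of a hyperbolic group is the basic example. Danny Calegari and Koji Fujiwara, in "Counting subgraphs in hyperbolic graphs with symmetry", arXiv:1311.4450 (2013), ask whether these are all the examples up to qi: *if $X$ is hyperbolike, is there a hyperbolic group $G$ quasi-isometric to $X$?*

The answer one would first guess is yes. Let us test it.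

*Finite stabilizers.* Give $\mathrm{Aut}(X)$ the topology of pointwise convergence on vertices. The stabilizer of a vertex $x$ is open. It is also compact, being closed in a product of permutation groups of the finite spheres around $x$. An infinite compact group has no isolated points, so by Baire it is uncountable; hence the stabilizer is finite or uncountable. If it is finite, then $\mathrm{Aut}(X)$ is discrete and acts properly and cocompactly on $X$. By the Milnor–Švarc lemma it is finitely generated and qi to $X$ by the orbit map, hence hyperbolic. The guess holds.

*Trees.* A vertex-transitive tree is $d$-regular for some $d$. For $d=0,1$ it is a point or an edge, and the trivial group will do. For $d=2$ it is a line, qi to $\mathbb Z$. For $d\ge3$ the stabilizers are uncountable. Still, the free product of $d$ copies of $\mathbb Z/2$, with its $d$ involutions as generators and one edge for each pair $g,gs$, has the $d$-regular tree as its Cayley graph. The guess holds again, and the reason is instructive: the large group $\mathrm{Aut}(X)$ contains a discrete subgroup acting cocompactly.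

So a sensible plan for proving "yes" is to find a discrete cocompact subgroup in $\mathrm{Aut}(X)$.

## 2. The grandparent graph: no lattice, but still a group up to quasi-isometry

A locally compact group $G$ has a left-invariant Haar measure $\mu$. It is *unimodular* if $\mu$ is also right-invariant; then conjugate compact open subgroups have equal measure. Discrete groups are unimodular (counting measure). A locally compact group that contains a lattice, for instance a discrete cocompact subgroup, is unimodular. This last fact is where the plan breaks, and here is an example.

Let $T_3$ be the $3$-regular tree with a chosen end. Each vertex $x$ has a *parent* $p(x)$, the next vertex on the ray from $x$ to the end, and two children. Let $Z$ be $T_3$ together with an edge from each $x$ to its grandparent $p(p(x))$. Then $d_Z\le d_{T_3}\le 2d_Z$, so $Z$ is qi to $T_3$ and hyperbolic. It is vertex-transitive: given $x,y$, send the ray from $x$ to the end onto the ray from $y$ to the end, and match the binary trees hanging off the two rays.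

*$\mathrm{Aut}(Z)$ preserves the parent map.* The edge from $x$ to $p(x)$ lies in exactly three triangles (third vertex $p(p(x))$ or one of the two children of $x$). The edge from $x$ to $p(p(x))$ lies in exactly one (third vertex $p(x)$). So automorphisms preserve the tree edges. Among the three tree neighbors of a vertex, its parent is adjacent in $Z$ to both children, while the two children are not adjacent to each other. So automorphisms preserve parents.

*$G=\mathrm{Aut}(Z)$ is not unimodular.* We have $G_x\subset G_{p(x)}$, and the index is 2, since $G_{p(x)}$ can swap the two children of $p(x)$. So $\mu(G_{p(x)})=2\mu(G_x)$. By transitivity these two compact open subgroups are conjugate, so $G$ is not unimodular.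

Hence $\mathrm{Aut}(Z)$ has no discrete cocompact subgroup, and the plan of Section 1 stops. But $Z$ is no counterexample: it is qi to $T_3$, so to $\mathbb Z/2*\mathbb Z/2*\mathbb Z/2$. A group qi to $X$ need not act on $X$ at all. To refute the guess we need a graph for which non-unimodularity is visible *to its quasi-isometries*.

## 3. An incidence count, and the two theorems

Suppose a graph is glued from *pieces* of two kinds $1,2$ along *lines* of two types $A,B$, in a tree-like way. Suppose that, up to its own symmetry, each piece meets one $A$-line and one $B$-line, and that a line of type $t$ lies on exactly $m_{i,t}\ge1$ pieces of kind $i$. If a group divided all this down to a finite graph, in the simplest possible way, with $p_i$ pieces of kind $i$ and $q_t$ lines of type $t$, then counting incidences between kind $i$ and type $t$ from both sides would give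
$$p_i=m_{i,t}\,q_t\qquad(i=1,2,\ t=A,B). \tag{1}$$
So $m_{1,A}q_A=m_{1,B}q_B$ and $m_{2,A}q_A=m_{2,B}q_B$, which forces $m_{1,A}m_{2,B}=m_{1,B}m_{2,A}$. For $m_{1,A}=m_{2,A}=m_{1,B}=1$, $m_{2,B}=2$ the system reads $p_1=q_A=q_B$, $p_2=q_A=2q_B$: no positive solution.

Two kinds are needed for this. With one kind only, $q_A=m_B$, $q_B=m_A$, $p=m_Am_B$ always solves the count.

We must arrange two things. First, quasi-isometries must respect pieces, kinds, lines and types. For this the pieces will be lattices in quaternionic hyperbolic spaces of two dimensions, where a theorem of Pansu gives rigidity. Second, the count (1) must survive for a group that acts only coarsely, with varying finite or compact stabilizers. For this we shall give each incidence a weight, translation length divided by Haar measure.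

Fix $K_1=\mathbf H^2_{\mathbb H}$ and $K_2=\mathbf H^3_{\mathbb H}$, of real dimensions $8$ and $12$, with $\partial K_1\cong S^7$, $\partial K_2\cong S^{11}$. For each matrix $m=(m_{i,t})_{i\in\{1,2\},t\in\{A,B\}}$ of integers $\ge1$ we shall construct a connected locally finite graph $Y_m$ and a connected locally finite vertex-transitive graph $X_m$ qi to it.

**Theorem 1.** Let $m_{1,A}=m_{2,A}=m_{1,B}=1$ and $m_{2,B}=2$. Then $X_m$ is hyperbolike and is not qi to any finitely generated group.

In particular it is not qi to any hyperbolic group: the guess is wrong.

**Theorem 2.** Every $X_m$ is hyperbolike, and the following are equivalent: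
1. $m_{1,A}m_{2,B}=m_{1,B}m_{2,A}$;
2. $X_m$ is qi to a hyperbolic group;
3. $X_m$ is qi to a finitely generated group;
4. $X_m$ is qi to a compactly generated unimodular locally compact group (with word metric);
5. $\mathrm{Aut}(X_m)$ is unimodular.

Moreover the set $\{(m_{1,A},m_{2,A}),(m_{1,B},m_{2,B})\}$ is a qi invariant of $X_m$. So the graphs with columns $(1,1),(1,k)$, $k\ge2$, are infinitely many pairwise non-qi counterexamples.

These equivalences are about the family $X_m$; the grandparent graph shows that (3) and (5) are not equivalent for all hyperbolike graphs.

## 4. Facts from hyperbolic geometry, lattices and group actions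

A constant is *uniform* if it depends only on the fixed data ($K_i$, the lattices and generators below, $m$) and, when a qi is given, on its constants. We use the following.

**(F1) Quasigeodesics.** In a proper geodesic hyperbolic space, two distinct boundary points are joined by a geodesic, and a point and a boundary point by a ray. A quasigeodesic defined on $\mathbb R$ has two distinct endpoints at infinity. Two quasigeodesics with the same endpoints (in the space or at infinity) are at Hausdorff distance bounded in terms of $\delta$ and the constants (Morse lemma).

**(F2) Boundaries.** Put $(x|y)_o=\frac12(d(o,x)+d(o,y)-d(x,y))$. If $x_k\to\xi\in\partial Y$ and $(x_k|z_k)_o\to\infty$ then $z_k\to\xi$; and if $x_k,y_k\to\xi$ then $(x_k|y_k)_o\to\infty$. For a set $V$ of vertices let $\partial V\subset\partial Y$ be its set of accumulation points at infinity; sets at finite Hausdorff distance have the same $\partial V$. A qi $f$ induces a homeomorphism $f_*$ of boundaries, functorially, depending only on $f$ up to bounded distance; if $f(V)$ lies in a bounded neighborhood of $W$ then $f_*\partial V\subset\partial W$. A qi embedding of a hyperbolic space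 with image $V$ identifies its boundary, as a topological space, with $\partial V$.

**(F3) Groups.** We use the Milnor–Švarc lemma, and the fact that infinite cyclic subgroups of hyperbolic groups are qi embedded, hence (F1) quasiconvex. A set $V$ is *$Q$-quasiconvex* if geodesics with endpoints in $V$ stay within $Q$ of $V$.

**(F4) Lattices.** Uniform torsion-free lattices $\Lambda_i<\mathrm{Isom}(K_i)$ exist (Borel, Topology 1963, and Selberg's lemma). Each nontrivial element of $\Lambda_i$ translates a unique geodesic, its axis. The pairs of fixed points of elements are dense in $\partial K_i\times\partial K_i$. Two axes sharing one endpoint coincide. $\Lambda_i$ acts minimally on $\partial K_i$.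

**(F5) Pansu's theorem** (Ann. of Math. 129 (1989)). For $n\ge2$, every self-qi of $\mathbf H^n_{\mathbb H}$ is at bounded distance from an isometry.

**(F6) Combination theorem, acylindrical case** (Bestvina–Feighn, J. Differential Geom. 35 (1992); I. Kapovich, IJAC 11 (2001)). Let a finite graph of groups have hyperbolic vertex groups and edge groups qi embedded in the vertex groups. If for some $k$ the stabilizer of every segment of length $k$ in the Bass–Serre tree is trivial, then the fundamental group is hyperbolic.

**(F7) Topological groups.** A closed subgroup of countable index in a locally compact group is open: by Baire, one of its countably many closed cosets has interior. A compactly generated locally compact group $\Gamma$ has a compact symmetric generating neighborhood $S$ of $1$. Its left-invariant word metric is $d(x,y)=\min\{n: x^{-1}y\in S^n\}$.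

In $K_i$, two distinct boundary points are joined by a unique geodesic. Nearest-point projection to a geodesic is $1$-Lipschitz and commutes with the isometries preserving that geodesic. Also:

**(F8)** *An isometry of $K_i$ that acts trivially on $\partial K_i$ is the identity.* It preserves every geodesic, and each point is the intersection of two geodesics.

## 5. Two lattices, each with two classes of lines

*Purpose: to produce in each $K_i$ two families of lines, permuted by $\Lambda_i$, along which pieces will be glued.*

Let $\beta$ be an axis of $\Lambda_i$. A nontrivial element of $\Lambda_i$ fixes no point of $K_i$, since $\Lambda_i$ is discrete and torsion free. So the stabilizer of $\beta$ in $\Lambda_i$ acts freely and properly on $\beta$. It contains no reflection, hence is infinite cyclic, acting by translations.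

*The orbit $\Lambda_i\beta$ is locally finite.* Let $t$ generate the stabilizer and let $I\subset\beta$ be a compact segment with $\langle t\rangle I=\beta$. If $g\beta$ meets a ball $B$, then some $gt^k$ maps a point of $I$ into $B$. By properness only finitely many elements do this, so only finitely many lines of the orbit meet $B$.

A compact set of pairs of distinct boundary points corresponds to geodesics that all meet one fixed ball. So the endpoint pairs of $\Lambda_i\beta$ form a closed discrete set in the space of pairs of distinct points, and they are not dense there. Since the fixed-point pairs are dense, there are two axes in different $\Lambda_i$-orbits. Choose two such axes, let $a_i,b_i$ generate their stabilizers, and put $A_i=\langle a_i\rangle$, $B_i=\langle b_i\rangle$.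

Write $t_i=a_i$ if $t=A$ and $t_i=b_i$ if $t=B$. Let $\tau(t_i)>0$ be its translation length, and let
$$\mathcal L_{i,t}=\{g\cdot\mathrm{axis}(t_i): g\in\Lambda_i\},\qquad \mathcal L_i=\mathcal L_{i,A}\sqcup\mathcal L_{i,B}.$$
The map $g\langle t_i\rangle\mapsto g\,\mathrm{axis}(t_i)$ is a bijection $\Lambda_i/\langle t_i\rangle\to\mathcal L_{i,t}$. The family $\mathcal L_i$ is locally finite, hence closed and discrete in the space of geodesics. Distinct members have disjoint endpoint pairs (F4). Fix a finite symmetric generating set $S_i$ of $\Lambda_i$ containing $a_i^{\pm1},b_i^{\pm1}$ but not $1$.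

## 6. Gluing in a tree: the graphs $Y_m$ and $X_m$

**Definition.** An *$m$-structure* consists of the following.
- A tree $T$, bipartite with vertices called pieces $P$ (each of kind $1$ or $2$) and lines $\ell$ (each of type $A$ or $B$). A line of type $t$ has exactly $m_{i,t}$ neighbors of kind $i$.
- A copy $V_P$ of $\Lambda_i$ for each piece $P$ of kind $i$, and a copy $V_\ell$ of $\mathbb Z$ for each line $\ell$.
- For each edge $e=(P,\ell)$, $P$ of kind $i$ and $\ell$ of type $t$, a coset $C_e=g\langle t_i\rangle\subset V_P$ and a bijection $\varphi_e:V_\ell\to C_e$, $\varphi_e(n)=gt_i^n$ for some representative $g$. For each $P$, the map $e\mapsto C_e$ is a bijection from the edges at $P$ to $\Lambda_i/A_i\sqcup\Lambda_i/B_i$.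

Its graph $Y$ has vertex set $\bigsqcup_PV_P\sqcup\bigsqcup_\ell V_\ell$. Its edges are the Cayley edges $g - gs$ ($s\in S_i$) in each $V_P$, the edges $n-(n+1)$ in each $V_\ell$, and the edges $n-\varphi_e(n)$.

For example, with the matrix of Theorem 1, a $B$-line is a copy of $\mathbb Z$ glued to one coset of $B_1$ in a copy of $\Lambda_1$ and to one coset of $B_2$ in each of two copies of $\Lambda_2$.

The graph $Y$ is connected. Its valences are bounded, since each $g\in V_P$ lies in exactly one $A_i$-coset and one $B_i$-coset.

*Existence.* Start with one piece of kind 1. For each piece present and each of its cosets $g\langle t_i\rangle$ not yet used, add a line of type $t$ with $\varphi_e(n)=gt_i^n$. For each line present, add its missing neighbors, attached by $\varphi_e(n)=t_i^n$. Iterate; the union is an $m$-structure.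

An *isomorphism* of $m$-structures is a tree isomorphism preserving kinds and types, with left translations on the $V_P$ and translations on the $V_\ell$, compatible with the $\varphi_e$. It induces a graph isomorphism, since left translations preserve the edges $g-gs$.

**Lemma 3 (homogeneity).** Let two $m$-structures be given. A left translation $V_P\to V_{P'}$ ($P,P'$ of the same kind), or a translation $V_\ell\to V_{\ell'}$ of $\mathbb Z$ (same type), extends to an isomorphism of $m$-structures.

*Proof.* We extend outward from the given vertex of the tree; two local rules suffice.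

*At a piece.* Let $V_P\to V_{P'}$ be left translation by $h$. It maps each coset $C_e=g\langle t\rangle$ to a coset $hg\langle t\rangle=C_{e'}$ of the same type. This determines $e'=(P',\ell')$, the image of $e=(P,\ell)$. If $\varphi_e(n)=gt^n$, $\varphi_{e'}(n)=g't^n$ and $hg=g't^k$, then
$$h\varphi_e(n)=g't^{k+n}=\varphi_{e'}(n+k).$$
So on $V_\ell$ we must, and do, use $n\mapsto n+k$. All neighbors of $P$ are matched bijectively with those of $P'$.

*At a line.* Let $V_\ell\to V_{\ell'}$ be $n\mapsto n+k$. The lines have the same type, so choose a kind-preserving bijection of their neighbors, extending what is already fixed for the neighbor through which $\ell$ was reached (if any). Across a new $e\mapsto e'$ with $\varphi_e(n)=gt^n$, $\varphi_{e'}(n)=g't^n$ we need a left translation taking $gt^n$ to $g't^{n+k}$ for all $n$. Left translation by $g't^kg^{-1}$ is the unique one. $\square$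

So $Y=Y_m$ is unique up to isomorphism, and $\mathrm{Aut}(Y_m)$ has at most 4 orbits of vertices.

**Definition of $X_m$.** Let $O$ be the $\mathrm{Aut}(Y_m)$-orbit of a vertex in a kind-1 piece. The distance to $O$ takes finitely many values, so there is $D_0\in\mathbb N$ such that every vertex is within $D_0$ of $O$. Let $X_m$ have vertex set $O$, with $x\ne y$ joined when $d_Y(x,y)\le2D_0+1$.

$X_m$ is locally finite, and $\mathrm{Aut}(Y_m)$ acts on it transitively on vertices. Given a geodesic of $Y_m$ between points of $O$, replace its interior vertices by nearest points of $O$. Consecutive ones are at distance $\le2D_0+1$, so $d_X\le d_Y$ on $O$. Clearly $d_Y\le(2D_0+1)d_X$. So $X_m$ is connected and qi to $Y_m$.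

*A check by hand.* Take the matrix of Theorem 1 and let $G$ be the group of automorphisms of the $m$-structure. It is closed in $\mathrm{Aut}(Y_m)$, so locally compact with compact open vertex stabilizers. Let $x$ lie in a kind-1 piece. Its neighbor $n$ on its $A$-line is fixed by $G_x$. The vertex $n$ has exactly one kind-1 neighbor $x$ and one kind-2 neighbor $y$, so $G_x=G_n=G_y$. Let $n'$ be the neighbor of $x$ on its $B$-line; again $G_x=G_{n'}$. But $n'$ has two kind-2 neighbors, which $G_{n'}$ permutes transitively by Lemma 3, so if $y'$ is one of them then $[G_{n'}:G_{y'}]=2$. Thus $\mu(G_y)=\mu(G_x)=2\mu(G_{y'})$, although $y,y'$ are in one $G$-orbit. So $G$ is not unimodular. As the grandparent graph taught us, this alone proves nothing about groups that are merely qi to $Y_m$.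

## 7. Graphs of groups acting on $Y_m$, and hyperbolicity

*Purpose: to see $Y_m$, for suitable $m$, as a model of an explicit hyperbolic group, and to deduce that $Y_m$ is hyperbolic for all $m$.*

**Definition.** A graph of groups $\mathcal G$ is *adapted to $m$* if it is finite, connected, and as follows. It has line vertices $w$ (each with a type and group $G_w=\langle c_w\rangle\cong\mathbb Z$) and piece vertices $u$ (each with a kind $i$ and group $G_u=\Lambda_i$), and every edge joins a line vertex to a piece vertex. Each piece vertex is incident to exactly one edge going to an $A$-line vertex and exactly one going to a $B$-line vertex. Each type-$t$ line vertex has exactly $m_{i,t}$ edges to kind-$i$ pieces. Edge groups are $\mathbb Z$, mapping isomorphically to $G_w$, and to $G_u$ by $c_w\mapsto t_i$.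

For example, if all $m_{i,t}=1$, a 4-cycle with one vertex of each sort is adapted to $m$. Its fundamental group is the amalgam of $\Lambda_1,\Lambda_2$ along $a_1=a_2$, with a further stable letter conjugating $b_1$ to $b_2$.

**Lemma 4.** Let $\mathcal G$ be adapted to $m$ and $H=\pi_1(\mathcal G)$. (i) $H$ acts on $Y_m$ by graph automorphisms, freely on vertices, with finitely many orbits. Vertex stabilizers of the Bass–Serre tree act transitively, by left translations, on the corresponding $V_P$, $V_\ell$. (ii) $H$ is hyperbolic.

*Proof of (i).* For each edge $\varepsilon$ of $\mathcal G$ from $w$ to $u$ let $s_\varepsilon\in H$ be its stable letter ($1$ on a maximal tree), so $s_\varepsilon^{-1}c_ws_\varepsilon=t_i\in G_u$. The vertices of the Bass–Serre tree are the cosets $hG_x$. Its edges over $\varepsilon$ are the cosets $h\langle c_w\rangle$, where $h\langle c_w\rangle$ joins $hG_w$ to $hs_\varepsilon G_u$. So a vertex $hG_w$ has exactly one edge over each $\varepsilon$ at $w$. Also $h\langle c_w\rangle\mapsto h\langle c_w\rangle s_\varepsilon=hs_\varepsilon\langle t_i\rangle$ is a bijection from the edges over $\varepsilon$ at $kG_u$ to the cosets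 of $\langle t_i\rangle$ contained in $kG_u$.

Now take one copy $V^x$ of $H$ for each vertex $x$ of $\mathcal G$, divided into the cosets $hG_x$, with Cayley edges $h-hs$ ($s\in S_i$ for pieces, $s=c_w^{\pm1}$ for lines). For each $\varepsilon$ join $h\in V^w$ to $hs_\varepsilon\in V^u$. Choosing coset representatives, identify $kG_u$ with $\Lambda_i$ by $kg\leftrightarrow g$ and $hG_w$ with $\mathbb Z$ by $hc_w^n\leftrightarrow n$. Since $hc_w^ns_\varepsilon=hs_\varepsilon t_i^n$, the gluing maps have the form $n\mapsto g_0t_i^n$, where $hs_\varepsilon=kg_0$. By the adaptedness conditions this is an $m$-structure over the Bass–Serre tree, so its graph is $Y_m$. $H$ acts by left multiplication: freely on vertices, with one orbit for each $x$. The stabilizer $kG_uk^{-1}$ of $kG_u$ acts by $kgk^{-1}\cdot kx=kgx$, that is, by all left translations; similarly for lines.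

*Proof of (ii).* The stabilizers of two distinct edges at a piece vertex are conjugate in $H$ to the stabilizers in $\Lambda_i$ of two distinct members of $\mathcal L_i$. These are infinite cyclic with axes having disjoint endpoints, so they intersect trivially. Every segment of length 3 has a piece vertex in its interior, so its stabilizer is trivial. Cyclic subgroups of hyperbolic groups are qi embedded. Apply (F6). $\square$

A free action on the vertices of a locally finite graph is proper, so by Milnor–Švarc $H$ is qi to $Y_m$.

**Lemma 5.** $Y_m$ is hyperbolic. The $V_\ell$ and $V_P$ are uniformly quasiconvex in $Y_m$, and the inclusions of $V_\ell=\mathbb Z$ and of $V_P$ (with its Cayley graph metric) are uniform qi embeddings.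

*Proof.* Let $N=\max m_{i,t}$ and write $Y_N$, $T_N$ for the graph and tree of the constant matrix $N$.

**Step 1: the claims for $Y_N$.** The graph of groups with one $A$-line vertex, one $B$-line vertex and $N$ pieces of each kind, each piece joined once to each line vertex, is adapted to the constant matrix $N$. By Lemma 4, a hyperbolic group $H$ acts freely and cofinitely on $Y_N$, so $Y_N$ is hyperbolic. Each $V_\ell$ is an orbit of an infinite cyclic subgroup acting by translations, and there are finitely many $H$-orbits of lines. By (F3) the $V_\ell$ are uniformly qi embedded and $Q$-quasiconvex for some $Q$.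

Consider a geodesic between points of $V_P$. By the tree structure, each excursion outside $V_P$ begins and ends in one and the same adjacent $V_\ell$. So it stays within $Q$ of $V_\ell$, hence within $Q+1$ of $V_P$. Thus $V_P$ is $(Q+1)$-quasiconvex. Choosing points of $V_P$ within $Q+1$ of the successive vertices of the geodesic gives a chain in $V_P$ with $Y$-steps $\le2Q+3$. By local finiteness, and since $\mathrm{Stab}_H(P)$ acts transitively on $V_P$ preserving both metrics, such steps have Cayley length at most some $M$. So the Cayley distance is at most $M$ times the $Y$-distance; it is at least the $Y$-distance. There are finitely many orbits of pieces, so this is uniform.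

**Step 2: a retraction of $Y_N$ onto $Y_m$.** Start from a base piece $P_0$ of $T_N$. Keep all neighbors of each kept piece, and at each kept line of type $t$ keep $m_{i,t}$ of the $N$ neighbors of kind $i$, including the one through which the line was reached. This gives a subtree $T_m\subset T_N$, over which lies an $m$-structure, so $Y_m\subset Y_N$.

Define $r:Y_N\to Y_m$ inductively outward from $P_0$, starting with the identity of $V_{P_0}$, by left translations $V_P\to V_{r(P)}$ and translations $V_\ell\to V_{r(\ell)}$, with the formulas of Lemma 3. At a piece $P$ the image of the next line is forced, and it lies in $T_m$ because $r(P)\in T_m$ and kept pieces keep all neighbors. At a line $\ell$, send each new neighbor $P$ to some neighbor of $r(\ell)$ in $T_m$ of the same kind, which exists as all $m_{i,t}\ge1$. Choose $P$ itself if $P\in T_m$; then $\ell\in T_m$ and, by induction, $r$ is the identity on $V_\ell$, so the left translation on $V_P$ is the identity. (The map on neighbors need not be injective; the formula $g't^kg^{-1}$ does not need that.)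

So $r$ is a graph morphism that is the identity on $Y_m$: a 1-Lipschitz retraction. Hence $Y_m$ is isometrically embedded in $Y_N$, its geodesics are geodesics of $Y_N$, and all claims pass to $Y_m$. $\square$

So every $X_m$ is hyperbolike.

**Boundary notation.** Fix $o_i\in K_i$. The orbit map $\omega:\Lambda_i\to K_i$, $\omega(g)=go_i$, is a qi; let $\bar\omega$ be a quasi-inverse. By Lemma 5 and (F2) we identify $\partial V_P\subset\partial Y$ with $\partial K_i$ for $P$ of kind $i$. If $C_e=g\langle t_i\rangle$ for $e=(P,\ell)$, put $\ell_P:=g\,\mathrm{axis}(t_i)\in\mathcal L_{i,t}$. As $V_\ell$ and $C_e$ are at Hausdorff distance $1$, $\partial V_\ell\subset\partial V_P$ is the endpoint pair of $\ell_P$. The map $\ell\mapsto\ell_P$ is a bijection from the neighbors of $P$ to $\mathcal L_i$, and it takes type $t$ to $\mathcal L_{i,t}$.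

## 8. How a line separates the boundary

Write $Y=Y_m$. For a line $\ell$ and a neighbor $P$ let the *branch* $Y_{\ell,P}$ be the part of $Y$ over the component of $T\setminus\{\ell\}$ containing $P$. In Theorem 1's graph, an $A$-line has two branches and a $B$-line three. Any path between different branches at $\ell$ meets $V_\ell$.

**Lemma 6.** $\partial Y\setminus\partial V_\ell$ is a disjoint union of open sets $U_{\ell,P}$ ($P\sim\ell$) such that each $\xi\in U_{\ell,P}$ has a neighborhood in $Y\cup\partial Y$ all of whose vertices lie in $Y_{\ell,P}$.

*Proof.* Let $\xi\notin\partial V_\ell$ and let $W_k$ be a decreasing countable basis of open neighborhoods of $\xi$ missing $V_\ell$. Suppose every $W_k$ contains vertices $x_k,y_k$ in different branches. Then $[x_k,y_k]$ contains some $z_k\in V_\ell$. For $z$ on a geodesic $[x,y]$, directly from the definition,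
$$(x|z)_o+(z|y)_o=d(o,z)+(x|y)_o,\qquad (x|z)_o\le d(o,z),$$
so $(z|y)_o\ge(x|y)_o$. Hence $(z_k|y_k)_o\ge(x_k|y_k)_o\to\infty$ and $z_k\to\xi$. So $\xi\in\partial V_\ell$, a contradiction.

Thus some open neighborhood $W$ of $\xi$ missing $V_\ell$ has all its vertices in one branch $Y_{\ell,P}$. Every neighborhood of $\xi$ contains vertices, so $P$ is unique; put $\xi\in U_{\ell,P}$. Every $\eta\in W\cap\partial Y$ also has the neighborhood $W$, which misses $V_\ell$. So $\eta\notin\partial V_\ell$ and $\eta\in U_{\ell,P}$. Hence $U_{\ell,P}$ is open. $\square$

Two consequences. Every point of $\partial V_P$ is a limit of vertices of $V_P$, so $\partial V_P\setminus\partial V_\ell$ lies in the set $U_{\ell,\cdot}$ of the branch containing $V_P$; likewise for $\partial V_{\ell'}$, $\ell'\ne\ell$. And sets $U$ of disjoint branches, possibly at different lines, are disjoint, since the intersection of two neighborhoods of a boundary point contains vertices.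

**Lemma 7.**
- (a) For $P\ne Q$, $\partial V_P\cap\partial V_Q\subset\partial V_\ell$ for every line $\ell$ between them.
- (b) $\partial V_\ell\cap\partial V_{\ell'}=\emptyset$ for $\ell\ne\ell'$.
- (c) If $P\ne Q$ have a common neighbor $\ell$, then $\partial V_P\cap\partial V_Q=\partial V_\ell$. Otherwise the intersection is empty.
- (d) $\partial V_\ell\subset\partial V_P$ if and only if $\ell$ and $P$ are adjacent.

*Proof.* (a) $V_P$ and $V_Q$ lie in different branches at $\ell$. (b) If they have a common neighbor $P$, these are endpoint pairs of distinct members of $\mathcal L_i$. Otherwise there is a line $\ell''$ strictly between them having a common neighbor with $\ell$; then $V_\ell,V_{\ell'}$ lie in different branches at $\ell''$, so $\partial V_\ell\cap\partial V_{\ell'}\subset\partial V_\ell\cap\partial V_{\ell''}=\emptyset$. (c) With a common neighbor, one inclusion is (a), the other is clear. Otherwise at least two lines lie between them; apply (a) to both and then (b). (d) If they are not adjacent, let $\ell'\ne\ell$ be the neighbor of $P$ towards $\ell$. Then $\partial V_\ell\cap\partial V_P\subset\partial V_{\ell'}$, which is disjoint from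 $\partial V_\ell$. $\square$

## 9. Quasi-isometries induce isomorphisms of the trees

**Lemma 8.** Let $f:Y_m\to Y_{m'}$ be an $(L,C)$-qi. For every piece $P$ there is a unique piece $f(P)$ with $f_*(\partial V_P)=\partial V_{f(P)}$, and it has the same kind as $P$. This extends to an isomorphism $T_m\to T_{m'}$ with $f_*\partial V_\ell=\partial V_{f(\ell)}$. There is $D=D(L,C)$ such that $f(V_P)$ and $V_{f(P)}$, and likewise $f(V_\ell)$ and $V_{f(\ell)}$, are at Hausdorff distance $\le D$.

*Proof.* Let $\Sigma=f_*(\partial V_P)$, a sphere of dimension $7$ or $11$, and $T'=T_{m'}$.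

**Step 1: each line of $T'$ sees $\Sigma$ on one side.** For a line $\ell$ of $T'$, the set $\Sigma\setminus\partial V_\ell$ is nonempty and connected: a sphere of dimension $\ge2$ minus at most 2 points. By Lemma 6 it lies in a single $U_{\ell,j(\ell)}$. We say $\ell$ *points to* the component of $T'\setminus\{\ell\}$ containing $j(\ell)$, and to every vertex of that component. (If $\Sigma=\partial V_{P'}$, every line points to $P'$.) Two lines $\ell\ne\ell'$ never point away from each other: otherwise $\Sigma\setminus(\partial V_\ell\cup\partial V_{\ell'})$ would lie in the sets $U$ of two disjoint branches, hence be empty.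

**Step 2: one move in the tree.** Let $\ell_k$ be a line and $P_k=j(\ell_k)$. Suppose some line $\ell$ does not point to $P_k$. Let $\ell_{k+1}$ be the neighbor of $P_k$ on the path from $P_k$ to $\ell$ (possibly $\ell_{k+1}=\ell$) and $P_{k+1}=j(\ell_{k+1})$. We claim $\ell_{k+1}\ne\ell_k$ and $P_{k+1}\ne P_k$.

Suppose $\ell_{k+1}=\ell_k$. If $\ell=\ell_k$, this contradicts $j(\ell_k)=P_k$. If $\ell\ne\ell_k$, then $\ell$ lies in a component of $T'\setminus\{\ell_k\}$ not containing $P_k$, so $\ell_k$ points away from $\ell$. As $\ell_k,P_k$ lie in the same component of $T'\setminus\{\ell\}$, $\ell$ points away from $\ell_k$. This contradicts Step 1.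

Suppose $P_{k+1}=P_k$. If $\ell_{k+1}=\ell$, then $\ell$ points to $P_k$, contrary to its choice. Otherwise $j(\ell_{k+1})=P_k$ means that $\ell_{k+1}$ points away from $\ell$. As $\ell_{k+1},P_k$ lie in the same component of $T'\setminus\{\ell\}$, $\ell$ points away from $\ell_{k+1}$. This contradicts Step 1.

**Step 3: some piece $P'$ is pointed to by all lines.** Start from any line $\ell_0$ and $P_0=j(\ell_0)$, and repeat Step 2. If it can always be performed, we get a path without backtracking, that is, a geodesic ray $\ell_0,P_0,\ell_1,P_1,\dots$ in $T'$ with $j(\ell_k)=P_k$. Choose $\xi\ne\eta$ in $\Sigma$ outside the countable set $\bigcup_\ell\partial V_\ell$, and a vertex $o$, lying over $v\in T'$, on a geodesic from $\xi$ to $\eta$. The components of $T'\setminus\{\ell_k\}$ containing $P_k$ decrease with empty intersection, so for large $k$ the vertex $v$ is outside. Since $\xi,\eta\in U_{\ell_k,P_k}$, both ends of the geodesic lie in $Y_{\ell_k,P_k}$. So both halves of the geodesic, starting at $o$, meet $V_{\ell_k}$, and by uniform quasiconvexity $d(o,V_{\ell_k})$ is bounded. But each edge of $Y_{m'}$ moves the tree coordinate by at most 1, so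 $d(o,V_{\ell_k})\ge d_{T'}(v,\ell_k)\to\infty$. This contradiction shows that the process stops, at a piece $P'=P_k$ pointed to by all lines.

**Step 4: $\Sigma\subset\partial V_{P'}$.** Let $\xi\in\Sigma\setminus\partial V_{P'}$. A geodesic ray from $V_{P'}$ to $\xi$ meets $V_{P'}$ only in a bounded part, so its tail lies over one component of $T'\setminus\{P'\}$. Let $\ell$ be the neighbor of $P'$ in it. As $\partial V_\ell\subset\partial V_{P'}$, $\xi\notin\partial V_\ell$, so $\xi\in U_{\ell,Q}$ for some $Q$, and the ray ends in $Y_{\ell,Q}$. The tail avoids $Y_{\ell,P'}$, so $Q\ne P'$. But $\ell$ points to $P'$, so $j(\ell)=P'$ and $\xi\in U_{\ell,P'}$, a contradiction.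

**Step 5: equality, uniqueness, kind.** Apply the same to a quasi-inverse of $f$: $\partial V_P\subset f_*^{-1}(\partial V_{P'})\subset\partial V_{P''}$ for some $P''$. For $P''\ne P$ the intersection $\partial V_P\cap\partial V_{P''}$ has at most 2 points by Lemma 7(a), so $P''=P$ and $f_*\partial V_P=\partial V_{P'}$. Uniqueness follows from Lemma 7(a) as well. The kind is determined by the dimension of the sphere.

**Step 6: the tree isomorphism.** Every line has at least 2 neighbors. So by Lemma 7(c) the pairs $\partial V_\ell$ are exactly the nonempty intersections of two distinct sets $\partial V_P$. By (b) the pair determines the line, and by (d) adjacency is detected. So $f_*$ induces an isomorphism of trees, with inverse induced by a quasi-inverse.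

**Step 7: the Hausdorff bound.** For a complete geodesic $\gamma$ of $K_i$, $\bar\omega\circ\gamma$ viewed in $V_P$ is, by Lemma 5, a uniform quasigeodesic of $Y_m$ with endpoints in $\partial V_P$. Given $v\in V_P$, choose $\gamma$ through $\omega(v)$; then $v$ is uniformly close to $\bar\omega\circ\gamma$. The image under $f$ is a uniform quasigeodesic with two distinct endpoints in $\partial V_{f(P)}$. A geodesic of $K_i$ with these endpoints gives in the same way a uniform quasigeodesic contained in $V_{f(P)}$ with the same endpoints. By (F1) the two are uniformly close, so $f(v)$ is uniformly close to $V_{f(P)}$. Conversely let $w\in V_{f(P)}$, and let $\bar f$ be a quasi-inverse of $f$ with uniform constants. By what was just shown, $\bar f(w)$ is uniformly close to some $v\in V_P$, so $w$, being uniformly close to $f(\bar f(w))$, is uniformly close to $f(v)$. For lines, $f(V_\ell)$ and $V_{f(\ell)}$ are uniform quasigeodesics with the same endpoints, so (F1) applies directly. $\square$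

Hence the set of pairs $(m_{1,t},m_{2,t})$, $t\in\{A,B\}$, that is, of numbers of kind-1 and kind-2 neighbors of lines, is a qi invariant of $Y_m$, and so of $X_m$. This is the last assertion of Theorem 2.

## 10. The symmetry group of a line pattern

*Purpose: every coarse symmetry of a piece will turn out to be an isometry preserving $\mathcal L_{i,A}$ and $\mathcal L_{i,B}$. We need that such isometries form a lattice, and an exact count of orbits of lines.* Let
$$\hat\Lambda_i=\{F\in\mathrm{Isom}(K_i): F\mathcal L_{i,A}=\mathcal L_{i,A},\ F\mathcal L_{i,B}=\mathcal L_{i,B}\}\supset\Lambda_i .$$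

**Lemma 9.** $\hat\Lambda_i$ is discrete, and $[\hat\Lambda_i:\Lambda_i]<\infty$.

*Proof.* $\hat\Lambda_i$ is closed, since the $\mathcal L_{i,t}$ are closed in the space of geodesics. Its identity component acts continuously on these discrete sets, so it fixes every line in them. A connected group cannot swap endpoints, so it fixes all endpoints of lines. These are dense in $\partial K_i$, by minimality of $\Lambda_i$. So it acts trivially on $\partial K_i$ and is trivial by (F8). A closed subgroup of a Lie group with trivial identity component is discrete. Both groups are discrete and cocompact, so the index is finite. $\square$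

**Definition.** For a discrete group $E$ acting properly, cocompactly and isometrically on a line put
$$\lambda(E)=\frac{\tau(h)}{[E:\langle h\rangle]},\qquad h\in E\text{ any element of infinite order},$$
where $\tau(h)$ is the translation length.

For example, if $E=\mathbb Z$ is generated by a translation of length $\tau$ then $\lambda(E)=\tau$. For the infinite dihedral group with that translation subgroup, $\lambda=\tau/2$. For $\mathbb Z\times F$, with $F$ finite acting trivially, $\lambda=\tau/|F|$.

*The definition makes sense.* The group $E$ is infinite and its image in the isometries of the line is discrete and cocompact, so it contains a translation; thus $h$ exists. The kernel of the action is finite, so an infinite-order $h$ acts neither trivially nor as a reflection (its square would be in the kernel). So $h$ is a nontrivial translation, $\langle h\rangle$ is cocompact, and $[E:\langle h\rangle]<\infty$ by properness. If $h,h'$ are two such elements, they generate subgroups of finite index, so $h^p=h'^q$ with $p,q\ne0$. Since $\tau(h^p)/[E:\langle h^p\rangle]=\tau(h)/[E:\langle h\rangle]$, the value is independent of $h$. Choosing $h\in E'$ gives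
$$\lambda(E')=[E:E']\,\lambda(E)\quad\text{for } E'\le E \text{ of finite index.}\tag{2}$$

For $\beta\in\mathcal L_{i,t}$ the stabilizer $\hat\Lambda_{i,\beta}$ is discrete and contains a conjugate of $\langle t_i\rangle$, so it acts properly and cocompactly on $\beta$. Since $\hat\Lambda_i\supset\Lambda_i$ is transitive on $\mathcal L_{i,t}$, the number $\sigma_{i,t}:=\lambda(\hat\Lambda_{i,\beta})$ does not depend on $\beta\in\mathcal L_{i,t}$.

Let $\Delta\le\hat\Lambda_i$ have finite index and fix $\beta\in\mathcal L_{i,t}$. Let $\hat\Lambda_{i,\beta}$ act on $\Delta\backslash\hat\Lambda_i$ from the right. Its orbits correspond to the $\Delta$-orbits on $\hat\Lambda_i\beta=\mathcal L_{i,t}$, via $\Delta g\mapsto\Delta g\beta$. The stabilizer of $\Delta g$ is $g^{-1}\Delta_{g\beta}g$ inside $\hat\Lambda_{i,\beta}=g^{-1}\hat\Lambda_{i,g\beta}g$, so the orbit has $[\hat\Lambda_{i,g\beta}:\Delta_{g\beta}]$ elements. Hence $\sum_{\beta'\in\Delta\backslash\mathcal L_{i,t}}[\hat\Lambda_{i,\beta'}:\Delta_{\beta'}]=[\hat\Lambda_i:\Delta]$. Multiplying by $\sigma_{i,t}$ and using (2),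
$$\sum_{\beta'\in\Delta\backslash\mathcal L_{i,t}}\lambda(\Delta_{\beta'})=[\hat\Lambda_i:\Delta]\,\sigma_{i,t}. \tag{3}$$
For $\Delta=\Lambda_i$ there is one orbit, with stabilizers conjugate to $\langle t_i\rangle$, so
$$\tau(t_i)=[\hat\Lambda_i:\Lambda_i]\,\sigma_{i,t}. \tag{4}$$

## 11. Unimodular groups force $m_{1,A}m_{2,B}=m_{1,B}m_{2,A}$

**Proposition 10.** If $Y_m$ is qi to a compactly generated unimodular locally compact group $\Gamma$, in particular to a finitely generated group, then $m_{1,A}m_{2,B}=m_{1,B}m_{2,A}$.

For a finitely generated discrete $\Gamma$, read: $\mu$ is counting measure, compact means finite, and all openness statements are vacuous.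

*Proof.* Suppose $m_{1,A}m_{2,B}\ne m_{1,B}m_{2,A}$. We shall find a contradiction.

**Step 1: self-quasi-isometries preserve kinds and types.** Our assumption implies $(m_{1,A},m_{2,A})\ne(m_{1,B},m_{2,B})$. By Lemma 8 the tree automorphism induced by a self-qi of $Y=Y_m$ preserves kinds, hence the numbers of kind-1 and kind-2 neighbors of each line, hence types.

**Step 2: $\Gamma$ quasi-acts on $Y$.** *We turn the qi into something like an action.* Let $\mu$ be a Haar measure on $\Gamma$; it is bi-invariant. Use the word metric of $S$ as in (F7). Let $\Phi:\Gamma\to Y$ and $\Psi:Y\to\Gamma$ be quasi-inverse qi's, and put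
$$f_\gamma(y)=\Phi(\gamma\Psi(y)).$$
Left multiplications are isometries of $\Gamma$ and $\Psi\Phi$ is near the identity. So for suitable $L,C$ all $f_\gamma$ are $(L,C)$-qi's, $d(f_\gamma f_{\gamma'}y,f_{\gamma\gamma'}y)\le C$ and $d(f_1y,y)\le C$; enlarge $L,C$ so that they are also constants for $\Phi$. We need three properties.

*Cobounded.* With $\gamma=\Psi(y')\Psi(y)^{-1}$ we get $f_\gamma y=\Phi\Psi(y')$. So there is $R_0$ such that for all $y,y'$ some $\gamma$ has $d(f_\gamma y,y')\le R_0$.

*Proper.* If $d(f_\gamma y,y)\le R$, then $\Phi(\gamma\Psi(y))$ is near $\Phi\Psi(y)$, so $\Psi(y)^{-1}\gamma\Psi(y)\in S^n$ with $n=n(R)$. So $\{\gamma:d(f_\gamma y,y)\le R\}$ is relatively compact.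

*Coarsely continuous.* For every $\gamma$ and vertex $v$ there is a neighborhood of $\gamma$ all of whose elements $\gamma'$ satisfy
$$d(f_{\gamma'}v,f_\gamma v)\le L+C. \tag{5}$$
Indeed $d(\gamma'\Psi(v),\gamma\Psi(v))\le1$ if and only if $\gamma'^{-1}\gamma\in\Psi(v)S\Psi(v)^{-1}$, which is a neighborhood of $1$.

So $\Gamma$ acts on $\partial Y$ by $\gamma_*=(f_\gamma)_*$ and, by Lemma 8, on $T$, preserving kinds and types. Let $D=D(L,C)$ be as in Lemma 8. Let $\Gamma_P,\Gamma_\ell$ be stabilizers and $\Gamma_{P,\ell}=\Gamma_P\cap\Gamma_\ell$.

**Step 3: finitely many orbits on $T$.** Fix a vertex $y_0$. For each vertex $v$ choose $\gamma_v$ with $d(f_{\gamma_v}v,y_0)\le R_0$. If $v\in V_P$, then $V_{\gamma_vP}$ meets the ball $B(y_0,R_0+D)$, which meets only finitely many $V_Q$. The same works for lines. So $\Gamma$ has finitely many orbits of pieces, of lines and, lines having finite valence, of edges of $T$.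

**Step 4: isometries from Pansu's theorem.** *We replace the coarse maps between pieces by isometries.* Let $P$ have kind $i$ and $\gamma\in\Gamma$. For $v\in V_P$ choose $\hat\gamma v\in V_{\gamma P}$ within $D$ of $f_\gamma v$. By Lemmas 5 and 8, $\hat\gamma:V_P\to V_{\gamma P}$ is a uniform qi for the Cayley metrics. So $\omega\hat\gamma\bar\omega$ is a self-qi of $K_i$ with uniform constants and boundary map $\gamma_*:\partial V_P\to\partial V_{\gamma P}$. By (F5) this boundary map is induced by an isometry $F_{\gamma,P}$ of $K_i$, unique by (F8). It maps $\ell_P$ to $(\gamma\ell)_{\gamma P}$, since geodesics are determined by their endpoints. As types are preserved and $\ell\mapsto\ell_P$ is a bijection, $F_{\gamma,P}\in\hat\Lambda_i$. For $\gamma\in\Gamma_P$ this gives, by uniqueness, a homomorphism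
$$\rho_P:\Gamma_P\to\hat\Lambda_i .$$

**Step 5: uniform closeness.** *We show that $\rho_P$ follows the quasi-action within a uniform error:* there is a uniform $D'$ with
$$d_{K_i}\bigl(\omega(\hat\gamma v),\rho_P(\gamma)\omega(v)\bigr)\le D'\qquad(\gamma\in\Gamma_P,\ v\in V_P). \tag{6}$$
The map $q=\rho_P(\gamma)^{-1}\omega\hat\gamma\bar\omega$ is a qi of $K_i$ with uniform constants and trivial boundary map. By the Morse lemma it maps each complete geodesic into its $R$-neighborhood, $R$ uniform. For a point $x$ take two orthogonal complete geodesics through $x$, forming an isometric translate of one fixed pair. They have no common endpoint, so their $R$-neighborhoods intersect in a set of uniformly bounded diameter, and this set contains $x$ and $q(x)$. So $q$ is uniformly close to the identity. Apply this to $x=\omega(v)$, using that $\bar\omega\omega(v)$ is uniformly close to $v$.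

**Step 6: $\Gamma_P$ is open, and $\kappa_P=\ker\rho_P$ is compact and open in $\Gamma$.**

*$\Gamma_P$ is closed.* Let $\gamma$ be in its closure. For each $v\in V_P$, (5) gives $\gamma'\in\Gamma_P$ with $d(f_\gamma v,f_{\gamma'}v)\le L+C$, so $f_\gamma v$ is within $D+L+C$ of $V_P$. Hence $\partial V_{\gamma P}=\gamma_*\partial V_P\subset\partial V_P$, and $\gamma P=P$ by Lemma 7(a). There are countably many pieces, so $\Gamma_P$ has countable index and is open by (F7).

*$\kappa_P$ is closed.* Let $\gamma$ be in its closure; then $\gamma\in\Gamma_P$. For each $v\in V_P$ take $\gamma'\in\kappa_P$ with $d(f_\gamma v,f_{\gamma'}v)\le L+C$. By (6), $\omega(\hat\gamma'v)$ is within $D'$ of $\omega(v)$, so $f_{\gamma'}v$ is uniformly close to $v$, and hence so is $f_\gamma v$. So $\gamma_*$ is trivial on $\partial V_P$ and $\gamma\in\kappa_P$.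

*$\kappa_P$ is open and compact.* It has countable index in $\Gamma_P$, because $\hat\Lambda_i$ is countable; so it is open. For one fixed $v$, all $d(f_\gamma v,v)$ with $\gamma\in\kappa_P$ are bounded, so by properness $\kappa_P$ is relatively compact, and it is closed.

In particular $0<\mu(\kappa_P)<\infty$.

**Step 7: $\Delta_P=\rho_P(\Gamma_P)$ has finite index in $\hat\Lambda_i$.** Since $\hat\Lambda_i$ is discrete, it suffices that $\Delta_P$ is cobounded on $K_i$. For each of the finitely many pieces $Q$ of the form $\gamma_vP$ with $v\in V_P$ (Step 3) fix $v_Q\in V_P$ with $\gamma_{v_Q}P=Q$. Given $v\in V_P$, put $Q=\gamma_vP$ and $\alpha=\gamma_v^{-1}\gamma_{v_Q}$; then $\alpha P=P$. The point $f_{\gamma_v}f_\alpha(v_Q)$ is within $C$ of $f_{\gamma_{v_Q}}(v_Q)$. So it and $f_{\gamma_v}(v)$ are both within $R_0+C$ of $y_0$. As $f_{\gamma_v}$ is an $(L,C)$-qi, $d(f_\alpha v_Q,v)$ is uniformly bounded. By (6) and Lemma 5, $\omega(v)$ is within a uniform distance of $\rho_P(\alpha)\omega(v_Q)$. There are finitely many $v_Q$, and $\omega(V_P)$ is cobounded in $K_i$, so $\Delta_P$ is cobounded.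

**Step 8: translation lengths along a line agree in all its pieces.** *This lets the pieces around a line be compared.* Let $\ell$ be of type $t$. It has finitely many neighbors, so $E_0(\ell)=\bigcap_{P\sim\ell}\Gamma_{P,\ell}$ has finite index in $\Gamma_\ell$. For $P\sim\ell$ of kind $i$, elements of $\kappa_P$ fix $\partial V_\ell$, so $\kappa_P\subset\Gamma_{P,\ell}$. An element $\gamma\in\Gamma_P$ fixes $\ell$ if and only if $\rho_P(\gamma)\ell_P=\ell_P$. So $\rho_P(\Gamma_{P,\ell})=\Delta_{P,\ell_P}$, the stabilizer of $\ell_P$ in $\Delta_P$. It has finite index in $\hat\Lambda_{i,\ell_P}$, so it is discrete and acts properly and cocompactly on $\ell_P$.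

Let $h\in E_0(\ell)$ be such that $\rho_P(h)$ has infinite order for some $P\sim\ell$. Such $h$ exist, since $\rho_P(E_0(\ell))$ has finite index in $\Delta_{P,\ell_P}$. We claim: for every $P\sim\ell$, $\rho_P(h)$ is a nontrivial translation on $\ell_P$, and
$$\tau_\ell(h):=\frac{\tau(\rho_P(h)|_{\ell_P})}{\tau(t_i)}\qquad(i\text{ the kind of }P) \tag{7}$$
is the same for all $P\sim\ell$.

Choose $z_n\in V_\ell=\mathbb Z$ within $D$ of $f_{h^n}(0_\ell)$, where $0_\ell\in V_\ell$ is the point $0$. Note that $(z_n)$ does not depend on $P$. Let $P\sim\ell$ be of kind $i$, $e=(P,\ell)$, $\varphi_e(n)=gt_i^n$. Let $s$ be nearest-point projection $K_i\to\ell_P$ followed by an arclength coordinate. Since $\omega(\varphi_e(n))=(gt_ig^{-1})^n\omega(g)$ and $gt_ig^{-1}$ translates $\ell_P$ by $\tau(t_i)$, with suitable orientation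
$$s(\omega(\varphi_e(n)))=s_0+n\tau(t_i).$$
The element $\rho_P(h)$ preserves $\ell_P$. Suppose first that it acts on $\ell_P$ as a translation by $\theta$, possibly $0$. Then $s(\rho_P(h^n)\omega(\varphi_e(0)))=s_0+n\theta$. Now $\varphi_e(z_n)$ is at distance 1 from $z_n$, hence uniformly close to $f_{h^n}(0_\ell)$, hence to $f_{h^n}(\varphi_e(0))$, hence to $\widehat{h^n}\varphi_e(0)$. By Lemma 5 and (6), $\omega(\varphi_e(z_n))$ and $\rho_P(h^n)\omega(\varphi_e(0))$ are at distance bounded independently of $n$. As $s$ is 1-Lipschitz, $|z_n\tau(t_i)-n\theta|$ is bounded, and
$$\frac{|\theta|}{\tau(t_i)}=\lim_{n\to\infty}\frac{|z_n|}n .$$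
If instead $\rho_P(h)$ is a reflection on $\ell_P$, then $\rho_P(h^2)$ is trivial on $\ell_P$, and the same computation for even exponents shows that $z_{2n}$ is bounded.

For a $P$ with $\rho_P(h)$ of infinite order, $\rho_P(h)$ is a nontrivial translation (Section 10), so $\lim|z_n|/n$ exists and is nonzero. This excludes reflections and $\theta=0$ for every other $P\sim\ell$. So all $\rho_P(h)$ are nontrivial translations and $\tau_\ell(h)=\lim|z_n|/n$.

**Step 9: weights.** *We attach to each edge and line the weight announced in Section 3.* For such $h$, and $E=\Gamma_\ell$ or $E=\Gamma_{P,\ell}$ with $P\sim\ell$, let $\mu(E/\langle h\rangle)$ be the $\mu$-measure of a Borel fundamental domain for right multiplication by $\langle h\rangle$ on $E$. These groups are open since they contain $\kappa_P$. The measure does not depend on the domain, by right invariance: for two domains,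
$$\mu(F)=\sum_n\mu(F\cap F'h^n)=\sum_n\mu(Fh^{-n}\cap F')=\mu(F').$$
Let us find domains. By Step 8, $\rho_P$ is injective on $\langle h\rangle$. Since $\kappa_P$ is normal in $\Gamma_P$, $\rho_P^{-1}(\langle\rho_P(h)\rangle)=\kappa_P\langle h\rangle=\bigsqcup_n\kappa_Ph^n$. So if the images under $\rho_P$ of $g_1,\dots,g_k\in\Gamma_{P,\ell}$ represent $\Delta_{P,\ell_P}/\langle\rho_P(h)\rangle$, then $\Gamma_{P,\ell}=\bigsqcup_{j,n}g_j\kappa_Ph^n$, and $\bigsqcup_jg_j\kappa_P$ is a fundamental domain for $\Gamma_{P,\ell}$. Its translates by representatives of $\Gamma_\ell/\Gamma_{P,\ell}$ form one for $\Gamma_\ell$. By left invariance,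
$$\mu(\Gamma_{P,\ell}/\langle h\rangle)=\mu(\kappa_P)\,[\Delta_{P,\ell_P}:\langle\rho_P(h)\rangle],\qquad \mu(\Gamma_\ell/\langle h\rangle)=[\Gamma_\ell:\Gamma_{P,\ell}]\,\mu(\Gamma_{P,\ell}/\langle h\rangle). \tag{8}$$
Define
$$\theta(P,\ell)=\frac{\tau_\ell(h)}{\mu(\Gamma_{P,\ell}/\langle h\rangle)}=\frac{\lambda(\Delta_{P,\ell_P})}{\tau(t_i)\,\mu(\kappa_P)},\qquad \theta(\ell)=\frac{\tau_\ell(h)}{\mu(\Gamma_\ell/\langle h\rangle)}, \tag{9}$$
where the second expression for $\theta(P,\ell)$ follows from (7), (8) and the definition of $\lambda$. Both weights are finite and positive, and (8) gives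
$$\theta(P,\ell)=[\Gamma_\ell:\Gamma_{P,\ell}]\,\theta(\ell)\qquad\text{for all }P\sim\ell. \tag{10}$$
The second expression in (9) shows that $\theta(P,\ell)$ is independent of $h$; by (10) so is $\theta(\ell)$.

As an example, let $\Gamma=H$ be a group as in Lemma 4 acting on its $Y_m$, with counting measure. Its line stabilizer is generated by an element $h$ moving $V_\ell$ by one step, $\kappa_P$ is trivial, and all the weights equal $1$. The count below is then exactly (1).

**Step 10: the weights are $\Gamma$-invariant.** *This is where conjugation must preserve $\mu$.* Let $\gamma\in\Gamma$ and $F=F_{\gamma,P}$. Comparing boundary maps, $\rho_{\gamma P}(\gamma g\gamma^{-1})=F\rho_P(g)F^{-1}$ for $g\in\Gamma_P$. So $\kappa_{\gamma P}=\gamma\kappa_P\gamma^{-1}$, and the stabilizer of $(\gamma\ell)_{\gamma P}=F\ell_P$ in $\Delta_{\gamma P}$ is $F\Delta_{P,\ell_P}F^{-1}$, which has the same $\lambda$. By unimodularity $\mu(\kappa_{\gamma P})=\mu(\kappa_P)$. Kinds and types are preserved, so $\theta(\gamma P,\gamma\ell)=\theta(P,\ell)$. Since $[\Gamma_{\gamma\ell}:\Gamma_{\gamma P,\gamma\ell}]=[\Gamma_\ell:\Gamma_{P,\ell}]$, also $\theta(\gamma\ell)=\theta(\ell)$.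

**Step 11: double counting.** Let $\mathcal E_{i,t}$ be the set of edges $(P,\ell)$ of $T$ with $P$ of kind $i$ and $\ell$ of type $t$, and let
$$S_{i,t}=\sum_{(P,\ell)\in\Gamma\backslash\mathcal E_{i,t}}\theta(P,\ell),$$
a finite positive sum by Step 3.

*By lines.* For $\ell$ of type $t$, the $\Gamma_\ell$-orbit of a neighbor $P$ has $[\Gamma_\ell:\Gamma_{P,\ell}]$ elements, so these indices, summed over the $\Gamma_\ell$-orbits of kind-$i$ neighbors, give $m_{i,t}$. By (10),
$$S_{i,t}=m_{i,t}\,N_t,\qquad N_t:=\sum_{\ell\in\Gamma\backslash\{\text{lines of type }t\}}\theta(\ell)>0. \tag{11}$$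

*By pieces.* For $P$ of kind $i$, the $\Gamma_P$-orbits of type-$t$ neighbors correspond to the $\Delta_P$-orbits on $\mathcal L_{i,t}$. By (9), (3) with $\Delta=\Delta_P$, and (4),
$$\sum_{\ell\in\Gamma_P\backslash\{\ell\sim P\text{ of type }t\}}\theta(P,\ell)=\frac{[\hat\Lambda_i:\Delta_P]\,\sigma_{i,t}}{\tau(t_i)\,\mu(\kappa_P)}=\frac{[\hat\Lambda_i:\Delta_P]}{[\hat\Lambda_i:\Lambda_i]\,\mu(\kappa_P)},$$
which does not depend on $t$. Summing over the $\Gamma$-orbits of kind-$i$ pieces, $S_{i,A}=S_{i,B}$.

With (11), $m_{1,A}N_A=m_{1,B}N_B$ and $m_{2,A}N_A=m_{2,B}N_B$ with $N_A,N_B>0$. So $m_{1,A}m_{2,B}=m_{1,B}m_{2,A}$, a contradiction. $\square$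

## 12. Proofs of Theorems 1 and 2

*Proof of Theorem 1.* Here $m_{1,A}m_{2,B}=2\ne1=m_{1,B}m_{2,A}$. By Section 6 and Lemma 5, $X_m$ is connected, locally finite, vertex-transitive and hyperbolic. Every finitely generated group is a compactly generated unimodular locally compact group. So by Proposition 10 none is qi to $Y_m$, equivalently to $X_m$. $\square$

*Proof of Theorem 2.* Hyperbolikeness is Section 6 and Lemma 5, and the qi invariance was proved after Lemma 8. For the columns $(1,1),(1,k)$ with $k\ge2$ we have $m_{1,A}m_{2,B}=k\ne1=m_{1,B}m_{2,A}$, and the sets of columns differ for different $k$. So once the equivalences are proved, these are infinitely many pairwise non-qi counterexamples.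

**(1)⇒(2).** *We solve the count (1) and build a group from the solution.* Take $m_{1,B}$ line vertices of type $A$, $m_{1,A}$ line vertices of type $B$, and
$$n_1=m_{1,A}m_{1,B},\qquad n_2=m_{2,A}m_{1,B}=m_{2,B}m_{1,A}$$
pieces of kinds 1 and 2. Then $n_i=m_{i,A}\cdot m_{1,B}=m_{i,B}\cdot m_{1,A}$ for $i=1,2$. So one can join every piece to exactly one $A$-line vertex and exactly one $B$-line vertex such that every type-$t$ line vertex gets exactly $m_{i,t}$ edges to kind-$i$ pieces. A connected component, with the groups of Section 7, is a graph of groups adapted to $m$. By Lemma 4 its fundamental group $H$ is hyperbolic and acts freely and cofinitely on $Y_m$, so it is qi to $Y_m$ and $X_m$.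

**(2)⇒(3)⇒(4).** Hyperbolic groups are finitely generated, and discrete groups are unimodular.

**(4)⇒(1).** This is Proposition 10, as $X_m$ and $Y_m$ are qi.

**(5)⇒(4).** Let $G=\mathrm{Aut}(X_m)$, a locally compact group with compact open vertex stabilizers, and fix a vertex $x$. The set $S=\{g: d(gx,x)\le1\}$ is compact, open and symmetric. Given $g\in G$, take a path $x=v_0,\dots,v_n=gx$ with $n=d(gx,x)$, and $g_j$ with $g_jx=v_j$, $g_0=1$. Then $g_{j-1}^{-1}g_j\in S$ and $g_n^{-1}g\in G_x\subset S$. So $S$ generates $G$, and the word length of $g$ lies between $d(gx,x)$ and $d(gx,x)+1$. Thus $G$ is compactly generated and qi to $X_m$. If it is unimodular, (4) holds.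

**(1)⇒(5).** The group $H$ of (1)⇒(2) acts on $Y_m$ by automorphisms, so it preserves $O=V(X_m)$ and acts on $X_m$ by automorphisms, freely on vertices with finitely many orbits. Vertex stabilizers in $\mathrm{Aut}(X_m)$ are open and meet $H$ trivially, so $H$ is discrete. They are compact and $H$ has finitely many orbits, so $H$ is cocompact. A locally compact group containing a lattice is unimodular. $\square$
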